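\title{A hexagon with a smaller spectral gap than its bounding square, for stable processes of small index}

\begin{abstract}
Let $\lambda_1(D)<\lambda_2(D)$ be the first two eigenvalues of the symmetric $\alpha$-stable process killed upon exiting a bounded planar domain $D$. It has been conjectured that for every $0<\alpha<2$ and every convex $D$ symmetric in both coordinate axes, the gap $\lambda_2-\lambda_1$ of $D$ is at least the gap of the smallest rectangle containing $D$ with sides parallel to the axes. This inequality holds for Brownian motion. We show that it fails for small $\alpha$, already for explicit hexagons inscribed in a square. As $\alpha\to0$ the gaps are governed by the operator with symbol $\ln|\xi|$, whose gap is scale invariant, so that a square and the rhombus spanned by the midpoints of its sides have the same limiting gap. Elongating the rhombus lowers its gap to first order, and cutting the tips back into the square costs only second order, up to a logarithm.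
\end{abstract}

\section{The gap inequality and the counterexamples}\label{sec:intro}

Let $0<\alpha<2$. The symmetric $\alpha$-stable process in $\mathbb{R}^2$ is the L\'evy process with characteristic exponent $|\xi|^\alpha$; its generator is $-(-\Delta)^{\alpha/2}$, the Fourier multiplier with symbol $-|\xi|^\alpha$. (Another normalization multiplies all eigenvalues below by the same constant.) Let $D\subset\mathbb{R}^2$ be a bounded domain, and kill the process when it leaves $D$. The transition semigroup $\{P^D_t\}_{t\ge0}$ of the killed process on $L^2(D)$ has eigenvalues $e^{-\lambda_n(D)t}$, where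
\[
0<\lambda_1(D)<\lambda_2(D)\le\lambda_3(D)\le\cdots\to\infty
\]
are repeated according to multiplicity. These are the Dirichlet eigenvalues of $(-\Delta)^{\alpha/2}$ on $D$, with eigenfunctions vanishing outside $D$. They depend on $\alpha$, which we suppress from the notation.

The first eigenvalue is the rate at which mass is lost. The \emph{gap} $\lambda_2-\lambda_1$ is the rate at which the surviving mass settles into its final shape: if $\varphi_1$ is the normalized first eigenfunction, then
\[
\bigl\|e^{\lambda_1t}P_t^Df-\langle f,\varphi_1\rangle\varphi_1\bigr\|\le e^{-(\lambda_2-\lambda_1)t}\|f\| .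
\]
Each eigenvalue decreases when the domain grows, but this says nothing about a difference of two eigenvalues. Still, one expects relaxation to be slower when there is more room to cross. For $\alpha=2$ and the rectangle $(-a,a)\times(-b,b)$ with $a\ge b$, the eigenvalues are $\frac{\pi^2}{4}(m^2/a^2+n^2/b^2)$ with $m,n\ge1$, and the gap $3\pi^2/(4a^2)$ depends only on the longer side. A convex domain that is symmetric in both axes has the same width and height as its bounding rectangle and less room everywhere else, so one guesses that the rectangle has the smaller gap. For Brownian motion ($\alpha=2$, the Dirichlet Laplacian) this is known to hold. The following conjecture is posed in \cite{BK}.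

\medskip
\noindent\textbf{Conjecture.} \emph{Let $D\subset\mathbb{R}^2$ be a bounded convex domain that is symmetric with respect to both coordinate axes, and let $R$ be the smallest rectangle with sides parallel to the axes that contains $D$. Then for every $0<\alpha<2$,}
\begin{equation}\label{eq:conj}
\lambda_2(R)-\lambda_1(R)\le\lambda_2(D)-\lambda_1(D).
\end{equation}

We show that the conjecture is false. For $0\le h<1$ let
\[
D_h=\{(X,Y):\ |X|<1,\ (1-h)|X|+|Y|<1\}.
\]
For $h>0$ this is the hexagon with vertices $(0,\pm1)$ and $(\pm1,\pm h)$; for $h=0$ it is the rhombus $|X|+|Y|<1$. Each $D_h$ is convex and symmetric in both axes, and its smallest oriented rectangle is the square $R=(-1,1)^2$; see Figure~\ref{fig:hex}.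

\begin{theorem}\label{thm:main}
There is $h_0>0$ such that for every $h\in(0,h_0)$ there is $\alpha_0(h)>0$ with
\[
\lambda_2(D_h)-\lambda_1(D_h)<\lambda_2(R)-\lambda_1(R)\qquad\text{for all }0<\alpha<\alpha_0(h).
\]
Moreover, the limit $\displaystyle\lim_{\alpha\to0}\frac{\lambda_2(D_h)-\lambda_1(D_h)}{\lambda_2(R)-\lambda_1(R)}$ exists and is less than $1$.
\end{theorem}

\begin{theorem}\label{thm:robust}
Fix $h$ and $\alpha$ as in Theorem~\ref{thm:main}. There is $\varepsilon>0$ such that every convex domain $D'$, symmetric in both axes, at Hausdorff distance less than $\varepsilon$ from $D_h$, violates \eqref{eq:conj} for this $\alpha$. In particular there are counterexamples with smooth strictly convex boundary, and counterexamples whose smallest oriented rectangle is not a square.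
\end{theorem}

Nothing is claimed about $\alpha$ not close to $0$. This is not needed, since the conjecture is asserted for every $\alpha\in(0,2)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!20] (0,1)--(1,0.25)--(1,-0.25)--(0,-1)--(-1,-0.25)--(-1,0.25)--cycle;
\draw (-1,-1) rectangle (1,1);
\draw[dashed] (1,0.25)--(1.333,0)--(1,-0.25) (-1,0.25)--(-1.333,0)--(-1,-0.25);
\draw[dotted,thick] (0,1)--(1,0)--(0,-1)--(-1,0)--cycle;
\draw[thick] (0,1)--(1,0.25)--(1,-0.25)--(0,-1)--(-1,-0.25)--(-1,0.25)--cycle;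
\node at (0.8,0.8) {$R$};
\node[above right] at (1,0.25) {$(1,h)$};
\end{tikzpicture}
\caption{The hexagon $D_h$ (shaded, $h=\frac14$) inside its bounding square $R=(-1,1)^2$. It contains the rhombus $|X|+|Y|<1$ (dotted), and it arises from the elongated rhombus $(1-h)|X|+|Y|<1$ by cutting off the two tips (dashed) beyond $|X|=1$.}
\label{fig:hex}
\end{figure}

\section{The mechanism}\label{sec:idea}

\subsection*{The rhombus is asymptotically extremal}
The rhombus $D_0$ is a square of side $\sqrt2$, a rotated copy of $2^{-1/2}R$. The symbol $|\xi|^\alpha$ is rotation invariant and homogeneous of degree $\alpha$, so $\lambda_j(D_0)=2^{\alpha/2}\lambda_j(R)$ and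
\begin{equation}\label{eq:rhombus}
\lambda_2(D_0)-\lambda_1(D_0)=2^{\alpha/2}\bigl(\lambda_2(R)-\lambda_1(R)\bigr).
\end{equation}
Thus $D_0$ satisfies \eqref{eq:conj}, with a factor $2$ to spare when $\alpha=2$, but the factor tends to $1$ as $\alpha\to0$. The expansion $|\xi|^\alpha=1+\alpha\ln|\xi|+\cdots$ explains this. It suggests, and Proposition~\ref{prop:limit} proves, that $\lambda_j=1+\alpha\nu_j+o(\alpha)$, where the $\nu_j$ are the eigenvalues of the operator with symbol $\ln|\xi|$. A dilation adds a constant to this symbol, so the limiting gap $G=\nu_2-\nu_1$ does not see the size of the domain, and $G(D_0)=G(R)$. In the limit the conjecture holds with equality at $D_0$. Any deformation of $D_0$ that keeps the bounding square and lowers $G$ is then a counterexample for small $\alpha$.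

\begin{remark}
The number $\alpha_0(h)$ cannot be chosen independent of $h$. Indeed $D_0\subset D_h\subset(1-h)^{-1}D_0$, so for fixed $\alpha$ domain monotonicity and scaling give $\lambda_j(D_h)\to\lambda_j(D_0)$ as $h\to0$, and by \eqref{eq:rhombus} the inequality \eqref{eq:conj} holds for $D_h$ when $h$ is small in terms of $\alpha$.
\end{remark}

\subsection*{The deformation}
It is convenient to turn the picture so that the rhombus has its sides parallel to the axes. Let $Q=(-1,1)^2$ in the plane of $z=(x,y)$, and let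
\[
M(x,y)=(X,Y)=\Bigl(\frac{x+y}2,\frac{y-x}2\Bigr),
\]
a rotation followed by a dilation with factor $2^{-1/2}$. Since $|X|+|Y|=\max(|x|,|y|)$, we have $MQ=D_0$. As a set, $Q$ equals $R$; we use a second letter because $Q$ stands for the rhombus. For $0<t\le\frac18$ put
\[
S=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad A_t^{-1}=\frac{1}{1+t}(I-tS),\qquad \Pi_t=A_tQ=\{|x-ty|<1+t,\ |y-tx|<1+t\},
\]
and $\Omega_t=\Pi_t\cap\{|x+y|<2\}$. The map $A_t$ fixes the vector $(1,-1)$ and stretches $(1,1)$ by the factor $\frac{1+t}{1-t}$. From $y-tx=(1-t)X+(1+t)Y$ and $x-ty=(1-t)X-(1+t)Y$ we get $M\Pi_t=\{\frac{1-t}{1+t}|X|+|Y|<1\}$, and $|x+y|<2$ means $|X|<1$. Hence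
\begin{equation}\label{eq:hexagon}
M\Omega_t=D_h\qquad\text{with }h=\frac{2t}{1+t}.
\end{equation}

\subsection*{The splitting, computed for the Laplacian}
The effect of $A_t$ can be seen by hand when the symbol is $|\xi|^2$. This computation is not used later, but the proof follows it. For $f$ smooth on $\overline Q$ and vanishing on $\partial Q$, the chain rule gives
\[
\frac{\|\nabla(f\circ A_t^{-1})\|^2}{\|f\circ A_t^{-1}\|^2}=\frac{\int_Q|(I-tS)\nabla f|^2}{(1+t)^2\|f\|^2}=\frac{(1+t^2)\|\nabla f\|^2-4t\int_Q\partial_xf\,\partial_yf}{(1+t)^2\|f\|^2}.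
\]
The factor $(1+t)^{-2}$ is a pure dilation. The change of shape acts, to first order, through $\int\partial_xf\,\partial_yf$. This integral vanishes if $f$ is even or odd in $x$, because the integrand is then odd in $x$. So it vanishes for the ground state $\cos\frac{\pi x}2\cos\frac{\pi y}2$ and for the two normalized eigenfunctions
\[
s_1=\sin(\pi x)\cos\tfrac{\pi y}2,\qquad s_2=\cos\tfrac{\pi x}2\sin(\pi y)
\]
of the double second eigenvalue $5\pi^2/4$. It does not vanish on their span. Two integrations by parts give $\int\partial_xs_1\partial_ys_2=\int\partial_ys_1\partial_xs_2$, so for $s_\pm=(s_1\pm s_2)/\sqrt2$,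
\[
\int_Q\partial_xs_\pm\,\partial_ys_\pm=\pm\int_Q\partial_ys_1\,\partial_xs_2=\pm\frac{\pi^2}4\Bigl(\int_{-1}^1\sin(\pi x)\sin\tfrac{\pi x}2\,dx\Bigr)^2=\pm\frac{\pi^2}4\Bigl(\frac8{3\pi}\Bigr)^2=\pm\frac{16}9 .
\]
Apart from the dilation, the Rayleigh quotient of the ground state does not move at first order, while those of $s_\pm$ move by $\mp\frac{64}9t$: the double eigenvalue splits, and the branch that is odd in the elongated direction goes down. The sign can be read off without computing the integral: $\partial_ys_1=-\frac\pi2\sin(\pi x)\sin\frac{\pi y}2$ and $\partial_xs_2=-\frac\pi2\sin\frac{\pi x}2\sin(\pi y)$ both have the sign of $-xy$ in $Q$. For $\alpha=2$ a gain of order $t$ cannot make up the factor $2$ in \eqref{eq:rhombus}. For the symbol $\ln|\xi|$ there is no factor to make up.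

\subsection*{What has to be proved}
The symbol $\ln|\xi|$ does not separate variables, and no eigenfunction of the square is explicit. Three things need an argument.
\begin{enumerate}
\item The sign of the splitting. A rearrangement produces an odd eigenfunction with the monotonicity of $s_1$, and the sign argument survives after smoothing by the heat semigroup (Section~\ref{sec:odd}).
\item The branch that goes down must start at $\nu_2(Q)$: the second eigenvalue of the square must be attained by an odd function. This is the only quantitative step. It rests on an exact formula for the logarithmic form on the disk (Sections~\ref{sec:disk} and~\ref{sec:nu2}).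
\item The bounding rectangle of $M\Pi_t$ is longer than $R$ by an amount of order $t$, so for $\Pi_t$ one would have to compare two first-order changes. Cutting the tips restores the square, and the cost is $O(t^2\ln\frac1t)$ (Section~\ref{sec:proof}).
\end{enumerate}

\subsection*{Conventions}
We use $\hat u(\xi)=\frac1{2\pi}\int e^{-i\xi\cdot z}u(z)\,dz$, so that $\|\hat u\|=\|u\|$, where $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ refer to $L^2(\mathbb{R}^2)$. Functions are real unless stated otherwise. In a double integral $\iint$ over $z,z'$, we write $u'$ for $u(z')$. The letter $\Omega$ always denotes a bounded open convex set that contains $0$.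

\section{The logarithmic form}\label{sec:form}

\subsection{Min--max and the limit $\alpha\to0$}
The quadratic form of the killed process is $\int|\xi|^\alpha|\hat u|^2\,d\xi$ on the space of $u\in H^{\alpha/2}(\mathbb{R}^2)$ that vanish quasi-everywhere off $\Omega$; here $H^{\alpha/2}$ consists of the $u\in L^2$ with $\int(1+|\xi|^\alpha)|\hat u|^2<\infty$. All we use about this space is that it contains $C_c^\infty(\Omega)$ and that its elements vanish almost everywhere off $\Omega$. To compare different symbols we want one class of test functions for all of them. Convexity provides it.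

\begin{lemma}\label{lem:dense}
Let $W(r)=1+r^\alpha$ or $W(r)=\ln(2+r)$. Then $C_c^\infty(\Omega)$ is dense in the space of $u\in L^2(\mathbb{R}^2)$ with $u=0$ a.e.\ off $\Omega$ and $\int W(|\xi|)|\hat u|^2\,d\xi<\infty$, for the norm $(\int W|\hat u|^2)^{1/2}$.
\end{lemma}

\begin{proof}
For $0<s<1$ we have $s\overline\Omega\subset\Omega$: if $z_k\in\Omega$ tend to $z$, then $sz=sz_k+(1-s)\frac{s(z-z_k)}{1-s}$, and the last vector lies in $\Omega$ for large $k$ because $0$ is an interior point. So $u_s=u(\cdot/s)$ is supported in a compact subset of $\Omega$, and $\hat u_s(\xi)=s^2\hat u(s\xi)$. The maps $g\mapsto s^2g(s\,\cdot)$ are uniformly bounded on $L^2(W\,d\xi)$ for $s\in[\frac12,1]$, because $W(r/s)\le4W(r)$; in the second case use $\ln(2+r/s)\le\ln(2+r)+\ln\frac1s$. They converge to the identity on the dense subspace $C_c(\mathbb{R}^2)$ by uniform continuity, hence everywhere. Thus $u_s\to u$ as $s\uparrow1$. Finally, convolution of $u_s$ with a mollifier of small support gives an element of $C_c^\infty(\Omega)$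 and multiplies $\hat u_s$ by a function that is bounded by $1$ and tends to $1$ pointwise; dominated convergence finishes the proof.
\end{proof}

Recall the min--max principle. If a closed, lower bounded form has a domain that embeds compactly in $L^2$, its $j$-th eigenvalue is the minimum, over $j$-dimensional subspaces $E$ of the domain, of the maximum of the Rayleigh quotient on $E$. The value is unchanged if $E$ ranges over subspaces of a dense subspace of the domain and the minimum is replaced by an infimum. The second eigenvalue is also the minimum of the Rayleigh quotient over functions orthogonal to a first eigenfunction. By Lemma~\ref{lem:dense},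
\begin{equation}\label{eq:minmax}
\lambda_j(\Omega)=\inf_{\substack{E\subset C_c^\infty(\Omega)\\ \dim E=j}}\ \max_{0\ne u\in E}\frac{\int|\xi|^\alpha|\hat u|^2\,d\xi}{\|u\|^2}.
\end{equation}
In particular $\lambda_j$ is nonincreasing in the domain, invariant under rotations, and $\lambda_j(c\,\Omega)=c^{-\alpha}\lambda_j(\Omega)$.

Now let $\mathcal H(\Omega)$ be the Hilbert space of Lemma~\ref{lem:dense} with $W(r)=\ln(2+r)$, with norm $\|u\|_{\mathcal H}^2=\int\ln(2+|\xi|)|\hat u|^2\,d\xi\ge\ln 2\,\|u\|^2$, and put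
\[
\mathcal E(u,v)=\int\ln|\xi|\;\hat u\,\overline{\hat v}\,d\xi,\qquad\mathcal E(u)=\mathcal E(u,u).
\]
The singularity of $\ln|\xi|$ at $0$ is harmless because $\Omega$ is bounded. Indeed $|\hat u|\le\frac1{2\pi}\|u\|_{L^1}\le\frac{1}{2\pi}|\Omega|^{1/2}\|u\|$, and $\ln|\xi|=\ln(2+|\xi|)-\ln(1+2/|\xi|)$, where the last function is integrable on the unit disk and at most $\ln3$ outside it. Hence
\begin{equation}\label{eq:bounds}
\|u\|_{\mathcal H}^2-C_\Omega\|u\|^2\le\mathcal E(u)\le\|u\|_{\mathcal H}^2,\qquad\int\bigl|\ln|\xi|\bigr|\,|\hat u|^2\,d\xi\le C_\Omega\|u\|_{\mathcal H}^2 ,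
\end{equation}
so $\mathcal E$ is well defined, continuous on $\mathcal H(\Omega)$, closed and bounded below. The logarithmic weight is weak, but it is unbounded, and this suffices for compactness. For $a\in\mathbb{R}^2$ and $r>0$, splitting the Fourier integral at $|\xi|=r$ gives
\[
\|u(\cdot+a)-u\|^2=\int|e^{i\xi\cdot a}-1|^2|\hat u|^2\,d\xi\le r^2|a|^2\|u\|^2+\frac{4\|u\|_{\mathcal H}^2}{\ln(2+r)} .
\]
On the unit ball of $\mathcal H(\Omega)$ this is uniformly small for small $a$: choose $r$ large, then $a$ small. By the Kolmogorov--Riesz criterion (a bounded set in $L^2$ with supports in a fixed bounded set and uniformly continuous translations is precompact), $\mathcal H(\Omega)$ embeds compactly in $L^2$. So $\mathcal E$ has eigenvalues $\nu_1(\Omega)\le\nu_2(\Omega)\le\cdots$ given by min--max; an eigenfunction for $\nu$ is a nonzero $v\in\mathcal H(\Omega)$ with $\mathcal E(v,\varphi)=\nu\langle v,\varphi\rangle$ for all $\varphi\in\mathcal H(\Omega)$. We write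
\[
G(\Omega)=\nu_2(\Omega)-\nu_1(\Omega).
\]

\begin{proposition}\label{prop:limit}
For each $j$, $\ (\lambda_j(\Omega)-1)/\alpha\to\nu_j(\Omega)$ as $\alpha\to0$. In particular $(\lambda_2(\Omega)-\lambda_1(\Omega))/\alpha\to G(\Omega)$.
\end{proposition}

\begin{proof}
From $e^{\beta}-1\ge\beta$ we get $(r^\alpha-1)/\alpha\ge\ln r$, so \eqref{eq:minmax} gives $(\lambda_j-1)/\alpha\ge\nu_j$. Conversely, let $\delta>0$. By Lemma~\ref{lem:dense} there is a $j$-dimensional $E\subset C_c^\infty(\Omega)$ on which $\mathcal E\le(\nu_j+\delta)\|\cdot\|^2$. Let $\psi_1,\dots,\psi_j$ be an orthonormal basis of $E$. By \eqref{eq:minmax}, $(\lambda_j-1)/\alpha$ is at most the largest eigenvalue of the matrix with entries $\int\frac{|\xi|^\alpha-1}\alpha\hat\psi_i\overline{\hat\psi_k}\,d\xi$. For $\alpha\le1$ we have $|r^\alpha-1|/\alpha\le|\ln r|$ if $r<1$, and $(r^\alpha-1)/\alpha\le r$ if $r\ge1$ because the left side increases with $\alpha$. The $\hat\psi_i$ are bounded and rapidly decreasing, so the entries converge to $\mathcal E(\psi_i,\psi_k)$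 by dominated convergence. Hence $\limsup(\lambda_j-1)/\alpha\le\nu_j+\delta$.
\end{proof}

\begin{lemma}\label{lem:linear}
Let $A$ be an invertible linear map. Then $f\mapsto f\circ A^{-1}$ maps $\mathcal H(\Omega)$ onto $\mathcal H(A\Omega)$, and for $f\neq0$
\[
\frac{\mathcal E(f\circ A^{-1})}{\|f\circ A^{-1}\|^2}=\frac1{\|f\|^2}\int\ln|A^{-T}\eta|\;|\hat f(\eta)|^2\,d\eta .
\]
In particular the Rayleigh quotient is invariant under orthogonal maps and decreases by $\ln c$ under the dilation $z\mapsto cz$; thus $\nu_j(c\,\Omega)=\nu_j(\Omega)-\ln c$, and $G$ is invariant under rotations and dilations.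
\end{lemma}

\begin{proof}
The Fourier transform of $f\circ A^{-1}$ is $|\det A|\,\hat f(A^T\xi)$. Substituting $\eta=A^T\xi$ gives $\mathcal E(f\circ A^{-1})=|\det A|\int\ln|A^{-T}\eta||\hat f|^2\,d\eta$ and $\|f\circ A^{-1}\|^2=|\det A|\,\|f\|^2$. The weights $\ln(2+|A^{-T}\eta|)$ and $\ln(2+|\eta|)$ are comparable, which gives the mapping property.
\end{proof}

We shall often use the following consequence. If $\sigma$ is an orthogonal map with $u\circ\sigma=u$ and $v\circ\sigma=-v$, then $\mathcal E(u,v)=\mathcal E(u\circ\sigma,v\circ\sigma)=-\mathcal E(u,v)$, so $\mathcal E(u,v)=0$, and likewise $\langle u,v\rangle=0$.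

\subsection{Representation by the heat semigroup}
The Fourier side does not see signs, truncations or rearrangements. To see them we write $\mathcal E$ as a superposition of heat semigroups, whose kernels are positive and do separate variables. Let $T_s=e^{s\Delta}$ be the multiplier $e^{-s|\xi|^2}$, which is convolution with
\[
p_s(z)=\frac1{4\pi s}e^{-|z|^2/4s}=g_s(x)g_s(y),\qquad g_s(x)=(4\pi s)^{-1/2}e^{-x^2/4s}.
\]
Frullani's integral gives $\ln|\xi|=\frac12\int_0^\infty(e^{-s}-e^{-s|\xi|^2})\frac{ds}s$, and for fixed $\xi$ the integrand has constant sign. By \eqref{eq:bounds} Fubini's theorem applies, and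
\begin{equation}\label{eq:heat}
\mathcal E(u,v)=\frac12\int_0^\infty\bigl(e^{-s}\langle u,v\rangle-\langle T_su,v\rangle\bigr)\frac{ds}s,\qquad u,v\in\mathcal H(\Omega),
\end{equation}
with absolute convergence. Since $p_s$ is even with integral $1$,
\begin{equation}\label{eq:diff}
\langle u-T_su,v\rangle=\frac12\iint p_s(z-z')(u-u')(v-v'),\qquad u,v\in L^2 .
\end{equation}
Membership in $\mathcal H(\Omega)$ can be tested in these terms. For $u\in L^2$ put
\[
\mathcal D(u)=\int_0^1\langle u-T_su,u\rangle\frac{ds}s=\int L(|\xi|)|\hat u|^2\,d\xi,\qquad L(r)=\int_0^{r^2}(1-e^{-s})\frac{ds}s .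
\]
We have $0\le L\le1$ on $[0,1]$, and splitting the integral at $s=1$ gives $2(1-e^{-1})\ln r\le L(r)\le1+2\ln r$ for $r\ge1$. Since $\ln(2+r)\le\ln3+\max(0,\ln r)$, a function $u\in L^2$ vanishing off $\Omega$ lies in $\mathcal H(\Omega)$ if and only if $\mathcal D(u)<\infty$, and $\|u\|_{\mathcal H}^2\le C(\|u\|^2+\mathcal D(u))$ with an absolute constant $C$.

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] If $u\in\mathcal H(\Omega)$ and $K\ge0$, then $|u|$ and $(u-K)^+$ lie in $\mathcal H(\Omega)$.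
\item[(b)] If $u\in\mathcal H(\Omega)$ and $\zeta$ is Lipschitz on $\mathbb{R}^2$, then $\zeta u$ and $\zeta^2u$ lie in $\mathcal H(\Omega)$.
\item[(c)] Let $B$ be the open unit disk. If $\varphi\in C^1(\overline B)$, then $\varphi\mathbf 1_B\in\mathcal H(B)$ and $\|\varphi\mathbf 1_B\|_{\mathcal H}\le C\|\varphi\|_{C^1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both operations send $0$ to $0$ and do not increase $|u-u'|$, so by \eqref{eq:diff} they do not increase $\mathcal D$.

(b) Truncating $\zeta$ at the levels $\pm\sup_\Omega|\zeta|$ does not change $\zeta u$, so we may assume that $\zeta$ is bounded, with Lipschitz constant $\Lambda$. We have $(\zeta u-\zeta'u')^2\le2\zeta^2(u-u')^2+2(\zeta-\zeta')^2u'^2$ and $\iint p_s(z-z')(\zeta-\zeta')^2u'^2\le\Lambda^2\|u\|^2\int|a|^2p_s(a)\,da=4s\Lambda^2\|u\|^2$. Hence $\mathcal D(\zeta u)\le2\|\zeta\|_\infty^2\mathcal D(u)+4\Lambda^2\|u\|^2$. Apply this twice.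

(c) Let $u=\varphi\mathbf 1_B$ and $a\in\mathbb{R}^2$. Where $z$ and $z+a$ both lie in $B$, the mean value theorem gives $|u(z+a)-u(z)|\le\|\nabla\varphi\|_\infty|a|$. The set where exactly one of them lies in $B$ has measure at most $4|a|$, since it meets each line parallel to $a$ in length at most $2|a|$ and only lines in a strip of width $2$ occur. So $\|u(\cdot+a)-u\|^2\le\|\varphi\|_{C^1}^2(\pi|a|^2+4|a|)$. Integrating against $\frac12p_s(a)\,da$ gives $\langle u-T_su,u\rangle\le C\|\varphi\|_{C^1}^2(s+\sqrt s)$, which is integrable against $ds/s$ on $(0,1)$.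
\end{proof}

\subsection{Three properties of eigenfunctions}

\begin{lemma}[ground state]\label{lem:ground}
The eigenvalue $\nu_1(\Omega)$ is simple, so $G(\Omega)>0$. There is a unique normalized first eigenfunction $u_1\ge0$, and it is invariant under every orthogonal map that preserves $\Omega$.
\end{lemma}

\begin{proof}
If $u^+\neq0$ and $u^-\ne0$, then $\langle T_s|u|,|u|\rangle-\langle T_su,u\rangle=4\langle T_su^+,u^-\rangle>0$ because $p_s>0$, so $\mathcal E(|u|)<\mathcal E(u)$ by \eqref{eq:heat}. Hence a first eigenfunction, being a minimizer of the Rayleigh quotient, has constant sign. If $\nu_1$ were multiple, there would be two orthogonal nonnegative first eigenfunctions; their product would vanish a.e., and their difference would be a first eigenfunction that changes sign. If $\sigma$ preserves $\Omega$, then $u_1\circ\sigma$ is again a normalized nonnegative first eigenfunction, so it equals $u_1$.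
\end{proof}

Cutting the tips of the rhombus removes a set of area $O(t^2)$. To conclude that the test function loses only $O(t^2)$ of its mass we need a pointwise bound.

\begin{lemma}[boundedness]\label{lem:bounded}
Every eigenfunction of $\mathcal E$ on $\Omega$ is bounded.
\end{lemma}

\begin{proof}
Let $\|v\|=1$ and let $\nu$ be the eigenvalue. Split \eqref{eq:heat} at $s=\varepsilon\in(0,1)$: for $\varphi\in\mathcal H(\Omega)$,
\[
\nu\langle v,\varphi\rangle=\frac12\int_0^\varepsilon\langle v-T_sv,\varphi\rangle\frac{ds}s+c_\varepsilon\langle v,\varphi\rangle-\frac12\int_\varepsilon^\infty\langle T_sv,\varphi\rangle\frac{ds}s,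
\]
where $c_\varepsilon=\frac12\int_\varepsilon^\infty e^{-s}\frac{ds}s-\frac12\int_0^\varepsilon(1-e^{-s})\frac{ds}s\to\infty$ as $\varepsilon\to0$. Fix $\varepsilon$ with $c_\varepsilon\ge\nu+1$. Since $\|T_sv\|_\infty\le\|p_s\|=(8\pi s)^{-1/2}$, we have $\frac12\int_\varepsilon^\infty\|T_sv\|_\infty\frac{ds}s\le K:=(8\pi\varepsilon)^{-1/2}$. Take $\varphi=(v-K)^+$. It is a nondecreasing function of $v$, so $(v-v')(\varphi-\varphi')\ge0$ and the first term on the right is nonnegative by \eqref{eq:diff}. Therefore $\int\bigl((c_\varepsilon-\nu)v-K\bigr)\varphi\le0$. Where $\varphi>0$ the bracket is at least $v-K>0$, so $\varphi=0$ a.e. The same argument applies to $-v$.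
\end{proof}

For the Laplacian, $\|\nabla(\zeta v)\|^2=\lambda\|\zeta v\|^2+\int|\nabla\zeta|^2v^2$ when $v$ is an eigenfunction for $\lambda$. The next identity is the analogue for $\mathcal E$. It is used twice: to turn an even eigenfunction into odd test functions, and to measure the cost of a cutoff.

\begin{lemma}[commutator identity]\label{lem:comm}
Let $v$ be an eigenfunction on $\Omega$ with eigenvalue $\nu$, and let $\zeta$ be Lipschitz on $\mathbb{R}^2$. Then
\begin{equation}\label{eq:comm}
\mathcal E(\zeta v)=\nu\|\zeta v\|^2+\frac1{4\pi}\iint\frac{(\zeta-\zeta')^2}{|z-z'|^2}\,v\,v' .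
\end{equation}
In particular
\begin{equation}\label{eq:comm2}
\mathcal E(xv)+\mathcal E(yv)=\nu\bigl(\|xv\|^2+\|yv\|^2\bigr)+\frac1{4\pi}\Bigl(\int v\Bigr)^2 .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:closure}(b), $\mathcal E(v,\zeta^2v)=\nu\|\zeta v\|^2$. Symmetrizing in $z,z'$ gives $\langle T_sv,\zeta^2v\rangle=\frac12\iint p_s(z-z')(\zeta^2+\zeta'^2)vv'$, so
\[
\langle T_sv,\zeta^2v\rangle-\langle T_s(\zeta v),\zeta v\rangle=\frac12\iint p_s(z-z')(\zeta-\zeta')^2vv' .
\]
By \eqref{eq:heat}, $\mathcal E(\zeta v)-\mathcal E(v,\zeta^2v)$ is one half of the integral of the left side against $ds/s$. The substitution $s\mapsto|z|^2/4s$ gives $\int_0^\infty p_s(z)\frac{ds}s=\frac1{\pi|z|^2}$. Fubini's theorem applies because $(\zeta-\zeta')^2/|z-z'|^2$ is bounded and $v\in L^1$. This proves \eqref{eq:comm}. Adding the cases $\zeta=x$ and $\zeta=y$, the numerators sum to $|z-z'|^2$, which gives \eqref{eq:comm2}.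
\end{proof}

\section{Odd eigenfunctions of the square and the sign of the splitting}\label{sec:odd}

We first write down how $A_t$ acts on the logarithmic form. For $\eta\ne0$ let $\omega=\eta/|\eta|$. The matrix $A_t^{-1}$ is symmetric and $|(I-tS)\omega|^2=1+t^2-4t\omega_1\omega_2$, so Lemma~\ref{lem:linear} gives, for $0\ne f\in\mathcal H(Q)$,
\begin{equation}\label{eq:shear}
\frac{\mathcal E(f\circ A_t^{-1})}{\|f\circ A_t^{-1}\|^2}=\frac{\mathcal E(f)}{\|f\|^2}-\ln(1+t)+\frac1{2\|f\|^2}\int\ln\bigl(1+t^2-4t\omega_1\omega_2\bigr)|\hat f|^2\,d\eta .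
\end{equation}
The term $-\ln(1+t)$ is the same for all $f$. The last term is $-t\,m(f)/\|f\|^2$ to first order, where
\[
m(f,g)=\int2\omega_1\omega_2\,\hat f\,\overline{\hat g}\,d\eta,\qquad m(f)=m(f,f).
\]
This form replaces $\int\partial_xf\,\partial_yf$ from Section~\ref{sec:idea}. Its symbol is real, even and bounded by $1$, so $m$ is a real symmetric bilinear form on real functions and $|m(f,g)|\le\|f\|\,\|g\|$. If $f$ is even or odd in $x$, then $|\hat f|^2$ is even in $\eta_1$ while the symbol is odd in $\eta_1$, so $m(f)=0$; the same holds for parity in $y$.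

Let $\nu_o(Q)$ be the minimum of $\mathcal E(u)/\|u\|^2$ over nonzero $u\in\mathcal H(Q)$ that are odd in $x$. The minimum exists by compactness, and by the symmetry $S$ it is also the minimum over $u$ odd in $y$. A minimizer $v$ is an eigenfunction of the full problem: $\mathcal E(v,\varphi)=\nu_o\langle v,\varphi\rangle$ holds for odd $\varphi$ by the first variation, and for even $\varphi$ both sides vanish.

The sign argument of Section~\ref{sec:idea} used two features of $s_1$: it is positive for $x>0$, and there it decreases in $|y|$. A rearrangement in $y$ produces both. Recall that for $f\ge0$ in $L^2(\mathbb{R})$ the symmetric decreasing rearrangement $f^*$ is the even function, nonincreasing in $|y|$, whose superlevel sets have the same measures as those of $f$. It satisfies $\|f^*\|_{L^2}=\|f\|_{L^2}$, it vanishes off $(-1,1)$ if $f$ does, and the one-dimensional Riesz inequality gives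
\[
\iint g_s(y-y')f_1(y)f_2(y')\,dy\,dy'\le\iint g_s(y-y')f_1^*(y)f_2^*(y')\,dy\,dy'\qquad(f_1,f_2\ge0),
\]
since $g_s$ is its own rearrangement.

\begin{lemma}\label{lem:rearr}
There is a normalized minimizer $v_1$ for $\nu_o(Q)$, odd in $x$, such that for a.e.\ $x>0$ the function $v_1(x,\cdot)$ is nonnegative, even, and nonincreasing in $|y|$.
\end{lemma}

\begin{proof}
For $u$ odd in $x$, let $u^\sharp$ be the function, odd in $x$, with $u^\sharp(x,\cdot)=|u(x,\cdot)|^*$ for $x>0$. Then $\|u^\sharp\|=\|u\|$ and $u^\sharp=0$ off $Q$. Folding the four quadrants of the $(x,x')$-plane onto the first one,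
\[
\langle T_su,u\rangle=2\iint_{x,x'>0}\bigl[g_s(x-x')-g_s(x+x')\bigr]\iint g_s(y-y')u(x,y)u(x',y')\,dy\,dy'\,dx\,dx' .
\]
The bracket is positive because $|x-x'|<x+x'$. Replacing $u$ by $|u|$ in the inner integral and applying the Riesz inequality gives $\langle T_su,u\rangle\le\langle T_su^\sharp,u^\sharp\rangle$ for all $s$. Hence $\mathcal D(u^\sharp)\le\mathcal D(u)$, so $u^\sharp\in\mathcal H(Q)$, and $\mathcal E(u^\sharp)\le\mathcal E(u)$ by \eqref{eq:heat}. Take $v_1=u^\sharp$ for a normalized minimizer $u$.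
\end{proof}

Let $v_2(x,y)=v_1(y,x)$. It is a normalized eigenfunction for $\nu_o(Q)$, odd in $y$ and even in $x$.

\begin{lemma}\label{lem:k}
$k:=m(v_1,v_2)>0$.
\end{lemma}

\begin{proof}
The symbol of $m$ is $2\xi_1\xi_2/|\xi|^2$. The numerator is the symbol of the form from Section~\ref{sec:idea}, and the denominator is again a superposition of heat semigroups: $|\xi|^{-2}=\int_0^\infty e^{-s|\xi|^2}ds$. Since the symbol is bounded, Fubini's theorem applies, and Plancherel's theorem gives
\[
k=2\int_0^\infty\!\!\int F_s\widetilde F_s\,dz\,ds,\qquad F_s=\partial_yT_{s/2}v_1,\quad\widetilde F_s=\partial_xT_{s/2}v_2 ,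
\]
because $\widehat{F_s}=i\xi_2e^{-s|\xi|^2/2}\hat v_1$ and $\widehat{\widetilde F_s}=i\xi_1e^{-s|\xi|^2/2}\hat v_2$. Note $\widetilde F_s(x,y)=F_s(y,x)$. Write $g=g_{s/2}$. Since $v_1$ is odd in $x$,
\[
F_s(x,y)=\int_0^\infty\bigl[g(x-x')-g(x+x')\bigr]\,\partial_y\bigl(g*v_1(x',\cdot)\bigr)(y)\,dx' .
\]
Let $x,y>0$. The bracket is positive. For a.e.\ $x'>0$, Lemma~\ref{lem:rearr} and the layer-cake formula give $v_1(x',\cdot)=\int_0^\infty\mathbf 1_{(-\ell(c),\ell(c))}\,dc$ a.e., where $2\ell(c)$ is the measure of $\{v_1(x',\cdot)>c\}$, and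
\[
\partial_y\bigl(g*\mathbf 1_{(-\ell,\ell)}\bigr)(y)=g(y+\ell)-g(y-\ell)<0\qquad(y,\ell>0).
\]
So the second factor is nonpositive, and negative whenever the slice $v_1(x',\cdot)$ is nonzero, which happens for a set of $x'>0$ of positive measure. Thus $F_s<0$ in the open first quadrant. Also $F_s$ is odd in $x$, and it is odd in $y$ as the $y$-derivative of a function even in $y$. So $F_s$ has the sign of $-xy$ off the axes, and so has $\widetilde F_s$. The product is positive off the axes.
\end{proof}

\section{The logarithmic form on the unit disk}\label{sec:disk}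

The function $(v_1+v_2)/\sqrt2$ will show that the gap of the hexagon is smaller than $\nu_o(Q)-\nu_1(Q)$. This is useful only if $\nu_o(Q)=\nu_2(Q)$, so we must exclude that a function with all the symmetries of the square has lower energy than $v_1$. For that we need an upper bound for $\nu_o$ and a lower bound for $\mathcal E$ on symmetric functions, both explicit. A square lies between two disks, and on a disk $\mathcal E$ can be computed exactly: it is the sum of a multiplication operator and an operator that is diagonal in a basis of polynomials.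

In this section and the next we write $z=x+iy=re^{i\theta}$ and $w=r^2$, we allow complex functions, and we put
\[
V=V(w)=-\tfrac12\ln(1-w),\qquad\kappa=\ln2-\gamma,\qquad H_n=\sum_{i=1}^n\frac1i,\quad H_0=0,
\]
where $\gamma$ is Euler's constant. With $\psi=\Gamma'/\Gamma$ we have $\psi(n+1)=H_n-\gamma$.

\subsection*{Jacobi polynomials}
For an integer $l\ge0$ and $a>-1$, the Jacobi polynomial of degree $n$ is given by Rodrigues' formula
\[
(1-w)^aw^lP_n^{(a,l)}(2w-1)=\frac{(-1)^n}{n!}\frac{d^n}{dw^n}\bigl[(1-w)^{n+a}w^{n+l}\bigr].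
\]
Integrating by parts $n$ times, for every polynomial $q$,
\begin{equation}\label{eq:rod}
\int_0^1(1-w)^aw^lP_n^{(a,l)}(2w-1)\,q(w)\,dw=\frac1{n!}\int_0^1(1-w)^{n+a}w^{n+l}q^{(n)}(w)\,dw ,
\end{equation}
which vanishes if $\deg q<n$. The leading coefficient of $P_n^{(a,l)}(2w-1)$ in $w$ is $\frac{\Gamma(2n+a+l+1)}{n!\,\Gamma(n+a+l+1)}$, and inserting it in \eqref{eq:rod} gives, by the beta integral,
\begin{equation}\label{eq:norm}
\int_0^1(1-w)^aw^l\bigl(P_n^{(a,l)}(2w-1)\bigr)^2dw=\frac{\Gamma(n+a+1)\Gamma(n+l+1)}{(2n+a+l+1)\,n!\,\Gamma(n+a+l+1)} .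
\end{equation}
For $a=0$ and fixed $l$ we write $P_n(w)=P_n^{(0,l)}(2w-1)$. Then $P_n(1)=1$, and
\begin{equation}\label{eq:ode}
\bigl(w^{l+1}(1-w)P_n'\bigr)'=-n(n+l+1)\,w^lP_n .
\end{equation}

\subsection*{Zernike functions}
Let $Z^\pm_{l,n}=r^le^{\pm il\theta}P_n(w)\mathbf 1_B$ and $N=N_{l,n}=l+2n+1$, and let $\mathcal Z_{l,n}$ be the span of $Z^+_{l,n}$ and $Z^-_{l,n}$, which is also the span of $r^l\cos(l\theta)P_n\mathbf 1_B$ and $r^l\sin(l\theta)P_n\mathbf 1_B$. These functions lie in $\mathcal H(B)$ by Lemma~\ref{lem:closure}(c). They are mutually orthogonal in $L^2$, by the angular integration and \eqref{eq:rod}, and $\|Z^\pm_{l,n}\|^2=\pi\int_0^1w^lP_n^2\,dw=\pi/N$ by \eqref{eq:norm}. Since $z^j\bar z^{\,i}=r^le^{\pm il\theta}w^{\min(i,j)}$ with $l=|j-i|$, every polynomial $q$ in $x,y$ has a finite expansion $q\mathbf 1_B=\sum q_{l,n}$ with $q_{l,n}\in\mathcal Z_{l,n}$.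

These functions are the right ones because their Fourier transforms are single Bessel functions. Zernike's formula states that, for $\xi=\rho e^{i\vartheta}$,
\begin{equation}\label{eq:zernike}
\widehat{Z^\pm_{l,n}}(\xi)=(-i)^l(-1)^ne^{\pm il\vartheta}\,\frac{J_N(\rho)}\rho .
\end{equation}
To verify it, use $\frac1{2\pi}\int_0^{2\pi}e^{-i\rho\cos\theta}e^{\pm il\theta}d\theta=(-i)^lJ_l(\rho)$ to reduce to $\int_0^1r^{l+1}P_n(r^2)J_l(\rho r)\,dr$, and insert the series $J_l(\rho)=\sum_{j\ge0}\frac{(-1)^j(\rho/2)^{2j+l}}{j!\,(j+l)!}$. By \eqref{eq:rod}, $\int_0^1w^{l+j}P_n\,dw$ equals $\frac{j!\,(l+j)!}{(j-n)!\,(l+j+n+1)!}$ for $j\ge n$ and $0$ for $j<n$. The radial integral is therefore $\frac12\sum_{j\ge n}\frac{(-1)^j(\rho/2)^{2j+l}}{(j-n)!\,(l+j+n+1)!}=(-1)^nJ_N(\rho)/\rho$.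

\begin{proposition}\label{prop:disk}
For every real polynomial $q$,
\[
\mathcal E(q\mathbf 1_B)=\int_BVq^2+\sum_{l,n}\mu_{l,n}\|q_{l,n}\|^2,\qquad\mu_{l,n}=\kappa+\tfrac12(H_n+H_{n+l}).
\]
\end{proposition}

\begin{proof}
We show that the form $\mathcal E(u,v)-\int_BVu\bar v$ is diagonal in the system $Z^\pm_{l,n}$, with the stated entries. Functions with different angular factors are orthogonal for both terms, by \eqref{eq:zernike} and because $V$ is radial. So fix $l$ and a sign, and write $Z_n$ and $N_n$. By \eqref{eq:zernike},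
\[
\mathcal E(Z_n,Z_m)=-2\pi(-1)^{n+m}I'_{N_n,N_m}(1),\qquad I_{N,N'}(\beta)=\int_0^\infty J_N(\rho)J_{N'}(\rho)\rho^{-\beta}\,d\rho .
\]
Differentiation under the integral is allowed for $\beta\in[\frac12,\frac32]$, since $J_N(\rho)=O(\rho)$ at $0$ for $N\ge1$ and $J_N(\rho)=O(\rho^{-1/2})$ at infinity. The Weber--Schafheitlin formula \cite{Watson} states that for $0<\beta<N+N'+1$,
\[
I_{N,N'}(\beta)=\frac{\Gamma(\beta)\,\Gamma\bigl(\frac{N+N'-\beta+1}2\bigr)}{2^\beta\,\Gamma\bigl(\frac{\beta+N'-N+1}2\bigr)\Gamma\bigl(\frac{\beta+N'+N+1}2\bigr)\Gamma\bigl(\frac{\beta+N-N'+1}2\bigr)} .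
\]

\emph{Off-diagonal entries.} Let $n>m$, $j=n-m$ and $\bar N=l+n+m+1$, so that $N_n-N_m=2j$ and $N_n+N_m=2\bar N$. At $\beta=1$ the first gamma function in the denominator has its argument at $1-j\le0$, where $1/\Gamma$ vanishes with derivative $(-1)^{j-1}(j-1)!$. Only this factor needs to be differentiated:
\[
I'(1)=\frac12(-1)^{j-1}(j-1)!\cdot\frac{\Gamma(\bar N)}{2\,\Gamma(\bar N+1)\Gamma(j+1)}=\frac{(-1)^{j-1}}{4j\bar N},
\]
and therefore
\begin{equation}\label{eq:off}
\mathcal E(Z_n,Z_m)=\frac\pi{2(n-m)(l+n+m+1)}\qquad(n>m).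
\end{equation}
On the other side, $\int_BVZ_n\overline{Z_m}=\pi\int_0^1w^lP_nP_mV\,dw$. Multiply \eqref{eq:ode} for $n$ by $P_m$, the equation for $m$ by $P_n$, and subtract; since $n(n+l+1)-m(m+l+1)=j\bar N$, this gives $j\bar Nw^lP_nP_m=-\bigl(w^{l+1}(1-w)(P_n'P_m-P_nP_m')\bigr)'$. Multiply by $V$ and integrate by parts. The boundary terms vanish because $w^{l+1}(1-w)V\to0$ at both ends, and $(1-w)V'=\frac12$; this identity is what singles out $V$. Hence
\[
j\bar N\int_0^1w^lP_nP_mV\,dw=\frac12\int_0^1w^{l+1}(P_n'P_m-P_nP_m')\,dw .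
\]
The polynomials $wP_m'$ and $(l+1)P_m+wP_m'$ have degree at most $m<n$, so $\int w^{l+1}P_nP_m'=0$ and $\int w^{l+1}P_n'P_m=P_n(1)P_m(1)-\int w^lP_n\bigl((l+1)P_m+wP_m'\bigr)=1$. Thus $\int_BVZ_n\overline{Z_m}=\pi/(2j\bar N)$, which agrees with \eqref{eq:off}.

\emph{Diagonal entries.} Let $N=N_n$. Here $I_{N,N}(1)=\frac1{2N}$, and the logarithmic derivative at $\beta=1$ is $\psi(1)-\frac12\psi(N)-\ln2-\psi(1)-\frac12\psi(N+1)$. Since $\|Z_n\|^2=\pi/N$ and $\psi(N+1)=\psi(N)+\frac1N$,
\begin{equation}\label{eq:diag}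
\frac{\mathcal E(Z_n)}{\|Z_n\|^2}=\ln2+\psi(N)+\frac1{2N}=\kappa+H_{N-1}+\frac1{2N} .
\end{equation}
To compute the potential term, differentiate \eqref{eq:norm} in $a$ at $a=0$; the weight $(1-w)^a$ produces the factor $\ln(1-w)$. The right side equals $\frac1N$ at $a=0$ and has logarithmic derivative $\psi(n+1)-\frac1N-\psi(n+l+1)$. By the formula for the leading coefficient, $\partial_aP_n^{(a,l)}(2w-1)|_{a=0}$ equals $\bigl(\psi(N)-\psi(n+l+1)\bigr)P_n$ plus a polynomial of lower degree, which is orthogonal to $P_n$. Hence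
\[
\int_0^1w^lP_n^2\ln(1-w)\,dw+\frac2N\bigl(\psi(N)-\psi(n+l+1)\bigr)=\frac1N\Bigl(\psi(n+1)-\frac1N-\psi(n+l+1)\Bigr),
\]
that is, $\int_BV|Z_n|^2/\|Z_n\|^2=\psi(N)+\frac1{2N}-\frac12\psi(n+1)-\frac12\psi(n+l+1)$. Subtracting this from \eqref{eq:diag} leaves $\ln2+\frac12\psi(n+1)+\frac12\psi(n+l+1)=\mu_{l,n}$.
\end{proof}

For $q=1$ the proposition reads $\mathcal E(\mathbf 1_B)=\frac\pi2+\kappa\pi$, since $\int_BV=-\frac\pi2\int_0^1\ln(1-w)\,dw=\frac\pi2$; this agrees with \eqref{eq:diag} for $N=1$.

\section{The second eigenvalue of the square}\label{sec:nu2}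

Let $Q'=2^{-1/2}Q$, the square inscribed in the unit disk, so that $2^{-1/2}B\subset Q'\subset B$. By Lemma~\ref{lem:linear}, Rayleigh quotients on $Q'$ exceed those on $Q$ by $\frac12\ln2$; in particular the odd minimum on $Q'$ is $\nu_o(Q')=\nu_o(Q)+\frac12\ln2$. We separate $\nu_o(Q')$ from the symmetric functions by the number
\[
\tau=\kappa+1.3612 .
\]

\begin{lemma}\label{lem:upper}
$\nu_o(Q')<\tau$.
\end{lemma}

\begin{proof}
If $u\in\mathcal H(B)$ is odd in $x$, then $u(\sqrt2\,\cdot)\in\mathcal H(Q')$ is odd in $x$, so $\nu_o(Q')\le\mathcal E(u)/\|u\|^2+\frac12\ln2$. Take $l=1$, and let $e_0,e_1$ be the normalized positive multiples of $xP_0\mathbf 1_B=x\mathbf 1_B$ and $xP_1\mathbf 1_B=x(3w-2)\mathbf 1_B$, with $N=2$ and $N=4$. Since $xP_n\mathbf 1_B=\frac12(Z^+_{1,n}+Z^-_{1,n})$, all values of $\mathcal E$ and of $\langle\cdot,\cdot\rangle$ are half of those for $Z^+_{1,n}$, and the normalized values are unchanged. By \eqref{eq:diag} and \eqref{eq:off},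
\[
\mathcal E(e_0)=\kappa+1+\tfrac14,\qquad\mathcal E(e_1)=\kappa+\tfrac{11}6+\tfrac18=\kappa+\tfrac{47}{24},\qquad\mathcal E(e_0,e_1)=\frac{\pi}{2\cdot1\cdot3}\cdot\frac{\sqrt{2\cdot4}}{\pi}=\frac{\sqrt2}3 .
\]
For $u=2e_0-e_1$ we have $\|u\|^2=5$ and $\mathcal E(u)/\|u\|^2=\kappa+\frac15\bigl(5+\frac{47}{24}-\frac{4\sqrt2}3\bigr)<\kappa+1.01455$. Adding $\frac12\ln2<0.34658$ gives less than $\kappa+1.3612$.
\end{proof}

The function $e_0$ alone would give $\kappa+\frac54+\frac12\ln2>\kappa+\frac32$, which is too large for the next lemma. Subtracting $e_1$ moves mass away from the circle, where $V$ is large.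

Call a function \emph{fully symmetric} if it is invariant under $x\mapsto-x$, $y\mapsto-y$ and $x\leftrightarrow y$, hence under the group of the eight symmetries of the square.

\begin{lemma}\label{lem:lower}
If $f\in\mathcal H(Q')$ is fully symmetric and $\int f=0$, then $\mathcal E(f)\ge\tau\|f\|^2$.
\end{lemma}

Both hypotheses are needed. The rescaled $v_1$ has mean zero and Rayleigh quotient $\nu_o(Q')<\tau$, and the ground state is fully symmetric with Rayleigh quotient $\nu_1(Q')\le\nu_o(Q')$. In the proof, symmetry removes all modes with $4\nmid l$, and mean zero removes the mode $(0,0)$. The lowest remaining value is $\mu_{0,1}=\kappa+1$, which is still below $\tau$. The deficit is paid by the potential $V$: a function supported in $Q'$ cannot have large components along the few low modes and small potential energy at the same time.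

\begin{proof}
\emph{Reduction to smooth $f$.} By Lemma~\ref{lem:dense} take $f_i\in C_c^\infty(Q')$ with $f_i\to f$ in $\mathcal H$. The group acts isometrically on $\mathcal H$ and fixes $f$, so the group averages of the $f_i$ still converge to $f$. Their integrals tend to $\int f=0$. Subtracting $(\int f_i)\chi$, with a fully symmetric $\chi\in C_c^\infty(Q')$ of integral $1$, gives fully symmetric functions of mean zero that converge to $f$. So we may assume $f\in C_c^\infty(Q')$.

\emph{The low modes.} Let $q$ be a fully symmetric polynomial. Each $\mathcal Z_{l,n}$ is invariant under the group, so each $q_{l,n}$ is fully symmetric. The rotation by $\pi/2$ multiplies $e^{\pm il\theta}$ by $(\pm i)^l$, so $q_{l,n}=0$ unless $4\mid l$, and the reflection $\theta\mapsto-\theta$ leaves only the cosine. The value $\frac12(H_n+H_{n+l})$ increases in $n$ and in $l$. It equals $\frac32$ at $(l,n)=(0,2)$, it equals $\frac12(1+H_5)>1.64$ at $(4,1)$, and it equals $\frac12H_{12}>1.55$ at $(12,0)$. So among the pairs with $4\mid l$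 it is below $\frac32$ only at
\[
(0,0):\ 0,\qquad(0,1):\ 1,\qquad(4,0):\ \tfrac{25}{24},\qquad(8,0):\ \tfrac{761}{560}.
\]
The normalized functions are $\pi^{-1/2}$ and
\[
\phi_1=\sqrt{3/\pi}\,(2w-1),\qquad\phi_2=\sqrt{10/\pi}\operatorname{Re}z^4,\qquad\phi_3=\sqrt{18/\pi}\operatorname{Re}z^8
\]
(here $N=3,5,9$, and a real part has squared norm $\pi/2N$), and the deficits below $\frac32$ are $\frac32$ and $d_1=\frac12$, $d_2=\frac{11}{24}$, $d_3=\frac{79}{560}$. Proposition~\ref{prop:disk} gives
\[
\mathcal E(q\mathbf 1_B)\ge\int_BVq^2+\Bigl(\kappa+\frac32\Bigr)\int_Bq^2-\frac3{2\pi}\Bigl(\int_Bq\Bigr)^2-\sum_{i=1}^3d_i\Bigl(\int_Bq\phi_i\Bigr)^2 .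
\]
All terms are continuous in the norm of $C^1(\overline B)$, by Lemma~\ref{lem:closure}(c) and $V\in L^1(B)$. The function $f$ is a limit in $C^1(\overline B)$ of polynomials (Taylor polynomials of the entire functions $T_sf$, with $s\to0$), and of fully symmetric ones after averaging. So the inequality holds for $f$. Put $b=2(1.5-1.3612)=0.2776$. Using $\int f=0$ and $V\ge w/2$,
\begin{equation}\label{eq:deficit}
\mathcal E(f)-\tau\|f\|^2\ge\int\tfrac12(w+b)f^2-\sum_{i=1}^3d_i\langle f,\phi_i\rangle^2 .
\end{equation}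

\emph{Cauchy--Schwarz on the square.} Since $f$ is supported in $Q'$, we have $\langle f,\phi\rangle^2\le\int\frac12(w+b)f^2\cdot\int_{Q'}\frac{2\phi^2}{w+b}$ for every bounded $\phi$. Mean zero is used a second time: $\langle f,\phi_1\rangle=2\sqrt{3/\pi}\,\langle f,w+b-c\rangle$ for every constant $c$, which we may choose. Hence the sum in \eqref{eq:deficit} is at most $\Theta\int\frac12(w+b)f^2$, where $\Theta=\frac{24d_1}\pi K_1+\frac{20d_2}\pi K_2+\frac{36d_3}\pi K_3$ and
\[
K_1=\int_{Q'}\frac{(w+b-c)^2}{w+b},\qquad K_2=\int_{Q'}\frac{(\operatorname{Re}z^4)^2}{w+b},\qquad K_3=\int_{Q'}\frac{(\operatorname{Re}z^8)^2}{w+b} .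
\]
It remains to show $\Theta<1$.

\emph{The term $K_1$.} The integrand is $(w+b)-2c+c^2/(w+b)$. We have $|Q'|=2$ and $\int_{Q'}w=\frac23$. Let $B_0$ be the centered disk of area $2$. The sets $Q'\setminus B_0$ and $B_0\setminus Q'$ have equal area, and $1/(w+b)$ is smaller on the first, so
\[
\int_{Q'}\frac1{w+b}\le\int_{B_0}\frac1{w+b}=\pi\ln\Bigl(1+\frac2{\pi b}\Bigr)\le3.745 .
\]
Thus $K_1\le\frac23+2b-4c+3.745\,c^2$, and $c=2/3.745$ gives $K_1\le\frac23+0.5552-\frac4{3.745}\le0.1538$. The first term of $\Theta$ is at most $\frac{12}\pi\cdot0.1538\le0.588$.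

\emph{The term $K_2$.} For $w\le1$ we have $\frac w{w+b}\le\frac1{1+b}$, so $K_2\le\frac1{1+b}\int_{Q'}w^3\cos^24\theta$. The square consists of eight copies of the triangle $0<\theta<\frac\pi4$, $r^2<\frac12(1+s^2)$, where $s=\tan\theta$, $d\theta=\frac{ds}{1+s^2}$, and $\cos4\theta=\frac{1-6s^2+s^4}{(1+s^2)^2}$. Integrating $r^7dr$ and dividing the polynomials,
\begin{align*}
\int_{Q'}w^3\cos^24\theta&=\frac1{16}\int_0^1\frac{(1-6s^2+s^4)^2}{1+s^2}\,ds\\
&=\frac1{16}\int_0^1\Bigl(s^6-13s^4+51s^2-63+\frac{64}{1+s^2}\Bigr)ds=\pi-\frac{106}{35}\le0.11303 .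
\end{align*}
So $K_2\le0.11303/1.2776\le0.0885$, and the second term is at most $\frac{55}{6\pi}\cdot0.0885\le0.259$.

\emph{The term $K_3$.} With $\cos^28\theta\le1$ and the same coordinates,
\[
K_3\le\frac1{1+b}\int_{Q'}w^7=\frac1{512(1+b)}\int_0^1(1+s^2)^7ds=\frac1{512(1+b)}\sum_{i=0}^7\binom7i\frac1{2i+1}.
\]
The sum is less than $18.937$, so $K_3\le\frac{18.937}{512\cdot1.2776}\le0.02896$. Since $\frac{36d_3}\pi\le1.6166$, the third term is at most $0.047$.

Altogether $\Theta\le0.588+0.259+0.047=0.894<1$, and the right side of \eqref{eq:deficit} is nonnegative.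
\end{proof}

\begin{proposition}\label{prop:nu2}
$\nu_2(Q)=\nu_o(Q)$.
\end{proposition}

\begin{proof}
Write $\nu_j=\nu_j(Q)$ and $\nu_o=\nu_o(Q)$. The ground state $u_1$ is fully symmetric by Lemma~\ref{lem:ground}, so $v_1\perp u_1$ and $\nu_2\le\nu_o$.

For the reverse inequality, the eigenspace of $\nu_2$ is invariant under the symmetries of $Q$, and it is orthogonal to $u_1$ because $\nu_2>\nu_1$. If $v\ne0$ and $\sigma$ is a reflection, one of $v\pm v\circ\sigma$ is nonzero. So the eigenspace contains $v\neq0$ with definite parity in $x$ and in $y$. If $v$ is odd in $x$ or in $y$, then $\nu_2\ge\nu_o$ by the definition of $\nu_o$. Otherwise $v$ is even in both variables. This property is preserved by $x\leftrightarrow y$, so we may take $v$ symmetric or antisymmetric under this swap.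

If $v$ is antisymmetric, then $\int v=0$, and \eqref{eq:comm2} gives $\mathcal E(xv)+\mathcal E(yv)=\nu_2(\|xv\|^2+\|yv\|^2)$. Since $xv$ is odd in $x$ and $yv$ is odd in $y$, the left side is at least $\nu_o(\|xv\|^2+\|yv\|^2)$. Hence $\nu_2\ge\nu_o$.

If $v$ is symmetric, $\int v$ need not vanish, and the last term of \eqref{eq:comm2} has the wrong sign. We restore mean zero by using $u_1$. Every function in the span of $u_1$ and $v$ is fully symmetric and satisfies $\mathcal E\le\nu_2\|\cdot\|^2$. The span is two-dimensional, so it contains $f\ne0$ with $\int f=0$. Lemmas~\ref{lem:lower} and~\ref{lem:upper}, rescaled from $Q'$ to $Q$, give $\nu_2\|f\|^2\ge\mathcal E(f)\ge(\tau-\frac12\ln2)\|f\|^2\ge\nu_o\|f\|^2$.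
\end{proof}

\section{Shearing and cutting: proof of Theorem~\ref{thm:main}}\label{sec:proof}

We bound $\nu_1(\Omega_t)$ from below and $\nu_2(\Omega_t)$ from above, for $0<t\le\frac18$. Put $\epsilon=\epsilon(\omega)=t^2-4t\omega_1\omega_2$, the quantity in \eqref{eq:shear}. Then $|\epsilon|\le2t+t^2<\frac12$, and $\int\epsilon|\hat f|^2=t^2\|f\|^2-2t\,m(f)$.

\subsection*{Lower bound for $\nu_1(\Omega_t)$}
Here the cut helps: $\mathcal H(\Omega_t)\subset\mathcal H(\Pi_t)$, so $\nu_1(\Omega_t)\ge\nu_1(\Pi_t)$, and $\nu_1(\Pi_t)$ is the minimum of \eqref{eq:shear} over $f\in\mathcal H(Q)$ with $\|f\|=1$. We use $\ln(1+t)\le t$ and $\ln(1+\epsilon)\ge\epsilon-\epsilon^2$ for $|\epsilon|\le\frac12$; the latter holds because $\ln(1+\epsilon)-\epsilon+\epsilon^2$ has derivative $\epsilon(1+2\epsilon)/(1+\epsilon)$ and vanishes at $0$. Since $\frac12\epsilon^2\le\frac12(2+t)^2t^2\le3t^2$, the right side of \eqref{eq:shear} is at least $\mathcal E(f)-t-t\,m(f)-3t^2$. The term $t\,m(f)$ vanishes at the ground state $u_1$ of $Q$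 by parity, and the gap makes it expensive to move away from $u_1$. Write $f=cu_1+\delta g$ with $g\in\mathcal H(Q)$, $g\perp u_1$, $\|g\|=1$, $\delta\ge0$ and $c^2+\delta^2=1$. Then $\mathcal E(u_1,g)=0$, so $\mathcal E(f)\ge c^2\nu_1(Q)+\delta^2\nu_2(Q)=\nu_1(Q)+G(Q)\delta^2$, and $|m(f)|=|2c\delta\,m(u_1,g)+\delta^2m(g)|\le3\delta$. Since $G(Q)>0$, we have $G(Q)\delta^2-3t\delta\ge-\frac{9t^2}{4G(Q)}$. Therefore
\begin{equation}\label{eq:nu1}
\nu_1(\Omega_t)\ge\nu_1(Q)-t-\Bigl(3+\frac9{4G(Q)}\Bigr)t^2 .
\end{equation}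

\subsection*{The test function for $\nu_2(\Omega_t)$}
Let $v_+=(v_1+v_2)/\sqrt2$. Since $v_1$ is odd and $v_2$ is even in $x$, we have $v_1\perp v_2$ and $\|v_+\|=1$. The function $v_+$ is an eigenfunction for $\nu_o(Q)$, it is bounded by Lemma~\ref{lem:bounded}, and $m(v_+)=\frac12m(v_1)+\frac12m(v_2)+m(v_1,v_2)=k>0$ by parity and Lemma~\ref{lem:k}.

An upper bound for $\nu_2(\Omega_t)$ needs a function orthogonal to the unknown ground state of $\Omega_t$, and symmetry provides this. Let $\sigma(x,y)=(-y,-x)$, that is, $\sigma=-S$; in the variables $(X,Y)$ it is the reflection $X\mapsto-X$. Then $v_1(-y,-x)=-v_1(y,x)=-v_2(x,y)$ and $v_2(-y,-x)=v_1(-x,-y)=-v_1(x,y)$, so $v_+\circ\sigma=-v_+$.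

The function $v_+\circ A_t^{-1}$ lives on $\Pi_t$, not on $\Omega_t$. If $(x,y)\in Q$, the coordinates of $A_t(x,y)$ have sum $\frac{1+t}{1-t}(x+y)$, so
\[
\Omega_t=A_tQ_t,\qquad Q_t=\Bigl\{z\in Q:\ |x+y|<2-\frac{4t}{1+t}\Bigr\}.
\]
A point of $Q\setminus Q_t$ has $|x+y|\ge2-\frac{4t}{1+t}>1$. So $x$ and $y$ have the same sign and $(1-|x|)+(1-|y|)\le4t$, and the point lies within distance $4t$ of one of the corners $\pm(1,1)$. Let $d(z)$ be the distance from $z$ to the set of these two corners, and let
\[
\zeta_t=\min\Bigl\{1,\max\Bigl\{0,\frac d{4t}-1\Bigr\}\Bigr\},\qquad f_t=\zeta_tv_+ .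
\]
The function $\zeta_t$ is Lipschitz with constant $\frac1{4t}$, vanishes where $d\le4t$, equals $1$ off $U_t=\{d<8t\}$, and is $\sigma$-invariant because $\sigma$ swaps the two corners. Hence $f_t\in\mathcal H(Q_t)$ by Lemma~\ref{lem:closure}(b), and $f_t\circ\sigma=-f_t$. Note $|U_t|\le128\pi t^2$.

\subsection*{The cost of the cutoff}
By \eqref{eq:comm},
\[
\mathcal E(f_t)\le\nu_o(Q)\|f_t\|^2+\frac{\|v_+\|_\infty^2}{4\pi}\mathcal J_t,\qquad\mathcal J_t=\iint_{Q\times Q}\frac{(\zeta_t-\zeta_t')^2}{|z-z'|^2} .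
\]
The integrand vanishes unless $z$ or $z'$ lies in $U_t$. Since $|\zeta_t-\zeta_t'|\le\min\{1,|z-z'|/4t\}$ and $\operatorname{diam}Q<3$,
\[
\mathcal J_t\le2|U_t|\Bigl(\int_{|a|<t}\frac{da}{16t^2}+\int_{t<|a|<3}\frac{da}{|a|^2}\Bigr)=2|U_t|\Bigl(\frac\pi{16}+2\pi\ln\frac3t\Bigr)=O\bigl(t^2\ln\tfrac1t\bigr).
\]
The cost is essentially the area of the removed set. For the Laplacian the same cutoff would cost $\int|\nabla\zeta_t|^2v_+^2$, which boundedness alone controls only by a constant; the low order of the operator is what makes Lemma~\ref{lem:bounded} sufficient. Further, $\|f_t-v_+\|^2$ and $1-\|f_t\|^2=\int(1-\zeta_t^2)v_+^2$ both lie in $[0,\|v_+\|_\infty^2|U_t|]$, so both are $O(t^2)$. From $|m(f_t)-m(v_+)|=|m(f_t-v_+,f_t+v_+)|\le2\|f_t-v_+\|$ we get $m(f_t)/\|f_t\|^2=k+O(t)$.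

\subsection*{Upper bound for $\nu_2(\Omega_t)$}
The function $f_t\circ A_t^{-1}$ lies in $\mathcal H(\Omega_t)$, and it is odd under $\sigma$ because $A_t$ commutes with $\sigma=-S$. The domain $\Omega_t$ is $\sigma$-invariant, so its ground state is even under $\sigma$ by Lemma~\ref{lem:ground} and orthogonal to $f_t\circ A_t^{-1}$. Hence $\nu_2(\Omega_t)$ is at most the quotient \eqref{eq:shear} for $f=f_t$. With $\ln(1+\epsilon)\le\epsilon$ and $\ln(1+t)\ge t-\frac12t^2$,
\begin{equation}\label{eq:nu2}
\nu_2(\Omega_t)\le\frac{\mathcal E(f_t)}{\|f_t\|^2}-t+t^2-t\,\frac{m(f_t)}{\|f_t\|^2}\le\nu_o(Q)-t-kt+O\bigl(t^2\ln\tfrac1t\bigr).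
\end{equation}

\subsection*{Conclusion}
Subtract \eqref{eq:nu1} from \eqref{eq:nu2}. The terms $-t$, which come from the dilation, cancel. By Proposition~\ref{prop:nu2}, $\nu_o(Q)-\nu_1(Q)=G(Q)=G(R)$, and by \eqref{eq:hexagon} and Lemma~\ref{lem:linear}, $G(\Omega_t)=G(D_h)$ for $h=\frac{2t}{1+t}$. Therefore
\[
G(D_h)\le G(R)-kt+O\bigl(t^2\ln\tfrac1t\bigr),\qquad k>0 .
\]
So there is $t_0\in(0,\frac18]$ with $G(D_h)<G(R)$ for all $t\in(0,t_0)$, that is, for all $h\in(0,h_0)$ with $h_0=\frac{2t_0}{1+t_0}$. Fix such an $h$. By Proposition~\ref{prop:limit} and $G(R)>0$,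
\[
\lim_{\alpha\to0}\frac{\lambda_2(D_h)-\lambda_1(D_h)}{\lambda_2(R)-\lambda_1(R)}=\frac{G(D_h)}{G(R)}<1 ,
\]
and the ratio is less than $1$ for all $\alpha$ below some $\alpha_0(h)>0$. This proves Theorem~\ref{thm:main}. \qed

\section{Nearby domains: proof of Theorem~\ref{thm:robust}}\label{sec:robust}

The inequality of Theorem~\ref{thm:main} is strict, so it suffices to show that $\lambda_1,\lambda_2$ of $D'$ and of its smallest oriented rectangle $R'$ are close to those of $D_h$ and $R$. For convex sets, closeness in the Hausdorff distance can be converted into inclusions between dilates, to which monotonicity and scaling apply.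

Recall that the Hausdorff distance of two bounded sets is less than $\varepsilon$ only if every point of each set is within distance $\varepsilon$ of the other. For a bounded set $K$ and a unit vector $e$ let $\mathfrak h_K(e)=\sup_{p\in K}p\cdot e$ be the support function. If $K$ is convex, then $\overline K=\{p:\ p\cdot e\le\mathfrak h_K(e)\text{ for all }e\}$, and if $K$ is also open, it is the interior of $\overline K$. So for bounded open convex sets, $\mathfrak h_K\le\mathfrak h_{K'}$ implies $K\subset K'$.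

The hexagon $D_h$ contains $D_0$, hence the disk of radius $2^{-1/2}$ about $0$, so $\mathfrak h_{D_h}\ge2^{-1/2}$. Let $D'$ be as in the theorem, with $\varepsilon<2^{-1/2}$, and put $\delta=\sqrt2\,\varepsilon<1$. Then $|\mathfrak h_{D'}-\mathfrak h_{D_h}|\le\varepsilon\le\delta\,\mathfrak h_{D_h}$, and therefore $(1-\delta)D_h\subset D'\subset(1+\delta)D_h$. By symmetry $R'=(-a,a)\times(-b,b)$ with $a=\mathfrak h_{D'}(1,0)$ and $b=\mathfrak h_{D'}(0,1)$. The corresponding values for $D_h$ are $1$, so $a,b\in[1-\delta,1+\delta]$ and $(1-\delta)R\subset R'\subset(1+\delta)R$. By \eqref{eq:minmax}, $(1+\delta)^{-\alpha}\lambda_j(D_h)\le\lambda_j(D')\le(1-\delta)^{-\alpha}\lambda_j(D_h)$, and the same holds for $R'$ and $R$. Hence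
\begin{align*}
\lambda_2(D')-\lambda_1(D')&\le(1-\delta)^{-\alpha}\lambda_2(D_h)-(1+\delta)^{-\alpha}\lambda_1(D_h),\\
\lambda_2(R')-\lambda_1(R')&\ge(1+\delta)^{-\alpha}\lambda_2(R)-(1-\delta)^{-\alpha}\lambda_1(R).
\end{align*}
As $\delta\to0$ the right sides tend to the gaps of $D_h$ and of $R$, and the first is strictly smaller than the second. So $\lambda_2(D')-\lambda_1(D')<\lambda_2(R')-\lambda_1(R')$ once $\varepsilon$ is small enough.

\emph{Smooth strictly convex examples.} Let $\ell_1=X$, $\ell_2=(1-h)X+Y$ and $\ell_3=(1-h)X-Y$, so that $D_h=\{\max_i|\ell_i|<1\}$. We replace the maximum by a high even power sum: for an integer $p\ge1$ let $\Phi_p=\sum_{i=1}^3\ell_i^{2p}$ and $D_p'=\{\Phi_p<1\}$. The reflection $Y\mapsto-Y$ fixes $\ell_1$ and swaps $\ell_2,\ell_3$, and $X\mapsto-X$ sends $\ell_1,\ell_2,\ell_3$ to $-\ell_1,-\ell_3,-\ell_2$; so $\Phi_p$ is invariant under both. It is strictly convex: each term is convex, two distinct points are separated by some $\ell_i$ because the $\ell_i$ span the linear forms,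 and $s\mapsto s^{2p}$ is strictly convex. On $\{\Phi_p=1\}$ Euler's identity gives $(X,Y)\cdot\nabla\Phi_p=2p\ne0$, so this curve is smooth. Thus $D_p'$ is symmetric in both axes and strictly convex with smooth boundary. From $\max_i\ell_i^{2p}\le\Phi_p\le3\max_i\ell_i^{2p}$ we get $3^{-1/(2p)}D_h\subset D_p'\subset D_h$, so the Hausdorff distance from $D'_p$ to $D_h$ is at most $\sqrt2\,(1-3^{-1/(2p)})$, which tends to $0$ as $p\to\infty$.

\emph{Rectangles that are not squares.} For $\epsilon>0$ let $D'=\{(X,Y):(X,(1+\epsilon)Y)\in D_h\}$. It is convex and symmetric in both axes, its smallest oriented rectangle is $(-1,1)\times(-\frac1{1+\epsilon},\frac1{1+\epsilon})$, and its Hausdorff distance to $D_h$ is at most $\epsilon$, since the map $(X,Y)\mapsto(X,Y/(1+\epsilon))$ from $D_h$ onto $D'$ moves no point by more than $\epsilon$. For small $\epsilon$ the first part applies. This proves Theorem~\ref{thm:robust}. \qed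

\begin{thebibliography}{9}

\bibitem{BK}
Rodrigo Banuelos and Tadeusz Kulczycki,
\emph{Eigenvalue gaps for the Cauchy process and a Poincar\'e inequality},
arXiv:math/0408267 (2004).

\bibitem{Watson}
Watson, \S13.41.

\end{thebibliography}
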